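# Baire measurability on $C(K)$ and sequential limits of finitely supported measures

## 1. Compact metric spaces

Let $K$ be a nonempty compact Hausdorff space, $C(K)$ the Banach space of continuous real functions on $K$, and $M(K)=C(K)^*$ the space of signed Radon measures, with its weak$^*$ topology $w^*$. We write $\mu(f)=\int f\,d\mu$, so a measure is for us also a function on $C(K)$. Let $P(K)\subseteq M(K)$ be the set of Radon probability measures, $\delta_p$ the Dirac measure at $p$, $\Delta_S=\{\delta_p:p\in S\}$ for $S\subseteq K$, and $\mathrm{co}\Delta_S$ its convex hull: the probability measures with finite support contained in $S$.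

We also need two topologies on the vector space $C(K)$: the topology of pointwise convergence on $K$, giving $C_p(K)$, and the weak topology, giving $C_w(K)$. For a topological space $Y$, the **Baire $\sigma$-algebra** $\mathrm{Ba}(Y)$ is the smallest $\sigma$-algebra making every continuous function $Y\to\mathbb R$ measurable. If $Y$ is metrizable this is the Borel $\sigma$-algebra, since a closed set $C$ is the zero set of $y\mapsto \mathrm{dist}(y,C)$. The pointwise topology is coarser than the weak one, so always $\mathrm{Ba}(C_p(K))\subseteq\mathrm{Ba}(C_w(K))$.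

When $K$ is metrizable, two pleasant things happen.

**Proposition 1.** Let $K$ be compact metrizable. Then every $\mu\in P(K)$ is the $w^*$-limit of a sequence from $\mathrm{co}\Delta_K$, and $\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))$.

*Proof.* For the first assertion we use Riemann sums. For $n\ge1$ partition $K$ into finitely many nonempty Borel sets $B_1,\dots,B_r$ of diameter less than $1/n$, choose $p_i\in B_i$, and let $\mu_n=\sum_i\mu(B_i)\delta_{p_i}\in\mathrm{co}\Delta_K$. For $f\in C(K)$,
$$|\mu_n(f)-\mu(f)|\le\sum_i\int_{B_i}|f(p_i)-f|\,d\mu\le\sup\{|f(p)-f(q)|:\mathrm{dist}(p,q)<1/n\},$$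
which tends to $0$ by uniform continuity.

For the second, let $D\subseteq K$ be countable and dense. The closed ball of radius $r$ about $g\in C(K)$ is $\bigcap_{p\in D}\{f:|f(p)-g(p)|\le r\}$, a member of $\mathrm{Ba}(C_p(K))$. Since $C(K)$ is norm separable, each norm-open set is a countable union of closed balls, so all norm-Borel sets are in $\mathrm{Ba}(C_p(K))$. A weakly continuous function is norm continuous, hence norm Borel. So $\mathrm{Ba}(C_w(K))\subseteq\mathrm{Ba}(C_p(K))$. $\square$

Both conclusions say that Dirac measures know everything about all measures, once by limits and once by measurability. What changes when $K$ is not metrizable?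

## 2. Sequential closure and Baire sets for arbitrary compact spaces

Without metrizability one pass of sequential limits need not suffice, so we allow iteration.

**Definition.** For $A\subseteq M(K)$, the *sequential closure* $Seq(A)$ is the smallest subset of $M(K)$ that contains $A$ and is closed under limits of $w^*$-convergent sequences.

Equivalently, put $Seq^0(A)=A$, let $Seq^{\alpha+1}(A)$ be the set of limits of $w^*$-convergent sequences in $Seq^\alpha(A)$, and take unions at limit ordinals. Then $Seq(A)=Seq^{\omega_1}(A)$: a sequence in $Seq^{\omega_1}(A)$ lies in some $Seq^\beta(A)$ with $\beta<\omega_1$, so its limit is in $Seq^{\beta+1}(A)$. In this language, Proposition 1 says $Seq^1(\mathrm{co}\Delta_K)=P(K)$ for metrizable $K$. In general $Seq(\mathrm{co}\Delta_K)\subseteq P(K)$, because $P(K)$ is $w^*$-closed.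

A nonmetrizable example by hand: let $L=D\cup\{\infty\}$ be the one-point compactification of an uncountable discrete set $D$. Compact subsets of $D$ are finite, so by inner regularity a measure $\mu\in P(L)$ restricted to $D$ lives on a countable set, and $\mu=\mu(\{\infty\})\delta_\infty+\sum_i\mu(\{p_i\})\delta_{p_i}$ with countably many $p_i\in D$. Normalized partial sums converge to $\mu$ in norm, so again $Seq(\mathrm{co}\Delta_L)=P(L)$.

The problem, posed by Avilés, Plebanek and Rodríguez in "On Baire measurability in spaces of continuous functions", arXiv:1208.2207 (2012), is whether for every compact $K$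
$$Seq(\mathrm{co}\Delta_K)=P(K)\quad\text{is equivalent to}\quad\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K)).$$
The answer is no. One implication holds always and the other fails in ZFC. Here are the exact statements. The *weight* $w(K)$ is the least cardinality of a base of $K$. The cardinal $\mathfrak c$ is that of the continuum, and $\mathfrak p$ is recalled in Section 4.

**Theorem 1.** For every compact $K$, $Seq(\mathrm{co}\Delta_K)=P(K)$ implies $\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))$.

**Theorem 2 (ZFC).** There is a compact Hausdorff space $K$ of weight $\mathfrak c$ with $\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))$ but $Seq(\mathrm{co}\Delta_K)\ne P(K)$. Moreover, some $\lambda\in P(K)$ is mutually singular with every $\nu\in Seq(\mathrm{co}\Delta_K)$.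

**Theorem 3.** If $w(K)<\mathfrak p$, the following are equivalent, so that the equivalence in the question holds for $K$:

- (a) $Seq(\mathrm{co}\Delta_K)=P(K)$;
- (b) $\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))$;
- (c) every $\mu\in P(K)$ satisfies $\mathrm{supp}\,\mu\subseteq\overline S$ for some countable $S\subseteq K$;
- (d) every $\mu\in P(K)$ is the limit of a $w^*$-convergent sequence from $\mathrm{co}\Delta_K$.

On the other hand, for every cardinal $\kappa\ge\mathfrak c$ there is a compact space of weight $\kappa$ for which the equivalence of (a) and (b) fails. So if $\mathfrak p=\mathfrak c$ (for example under CH or MA), the equivalence holds for all compact $K$ of infinite weight $\kappa$ if and only if $\kappa<\mathfrak c$.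

## 3. Linear functionals generate the Baire $\sigma$-algebra

The definition of $\mathrm{Ba}(C_w(K))$ involves all weakly continuous functions, linear or not. In the metrizable case separability saved us. In general we use a lemma of Edgar, Indiana Univ. Math. J. 26 (1977).

**Lemma 1.** Let $E$ be a real vector space and $L$ a space of linear functionals on $E$ separating points. Then $\mathrm{Ba}(E,\sigma(E,L))$ is the $\sigma$-algebra generated by $L$; it is also generated by any Hamel basis of $L$.

*Proof.* Elements of $L$ are continuous, so the $\sigma$-algebra they generate is contained in $\mathrm{Ba}$. Let $B$ be a Hamel basis of $L$. It suffices to show that every continuous $\varphi:E\to\mathbb R$ is measurable for the $\sigma$-algebra generated by $B$.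

**Step 1: embed $E$ densely in a power of $\mathbb R$.** The purpose is to use the countable chain condition (ccc). Identify $E$ with its image $Y\subseteq\mathbb R^B$ under $x\mapsto(b(x))_{b\in B}$. The topology $\sigma(E,L)$ is the subspace topology, as $L=\mathrm{lin}\,B$. If $b_1,\dots,b_m\in B$ are distinct, then $x\mapsto(b_1(x),\dots,b_m(x))$ is onto $\mathbb R^m$: otherwise its range lies in some hyperplane $\sum c_iv_i=0$, so $\sum c_ib_i=0$, contradicting independence. Hence $Y$ is dense in $\mathbb R^B$.

**Step 2: approximate open sets by sets depending on countably many coordinates.** Fix $r\in\mathbb R$ and let $U_r=\{y\in Y:\varphi(y)<r\}$. Take a maximal family of basic open subsets of $\mathbb R^B$ whose traces on $Y$ are nonempty, pairwise disjoint and contained in $U_r$. Two of these open sets cannot intersect, since their intersection would be a nonempty open set and would meet the dense set $Y$. As $\mathbb R^B$ is ccc, the family is countable. So its union $W_r$ depends on a countable set $A\subseteq B$ of coordinates: $W_r=\pi_A^{-1}(O)$ with $O\subseteq\mathbb R^A$ open. By maximality $W_r\cap Y$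 is dense in $U_r$, and since $Y$ is dense and $W_r$ open, $\overline{W_r\cap Y}=\overline{W_r}$ (closures in $\mathbb R^B$). Therefore
$$\overline{U_r}\cap Y=\overline{W_r}\cap Y,\qquad \overline{W_r}=\pi_A^{-1}(\overline O),$$
the last because $\pi_A$ is an open continuous map. As $\mathbb R^A$ is second countable, $\overline O$ is in its product $\sigma$-algebra, so $\overline{U_r}\cap Y$ is in the $\sigma$-algebra generated by $B$.

**Step 3: recover $\{\varphi<r\}$ from such closures.** Let $r_k\uparrow r$ strictly. Then $\{\varphi<r_k\}\subseteq\overline{U_{r_k}}\cap Y\subseteq\{\varphi\le r_k\}$, so $\{\varphi<r\}=\bigcup_k(\overline{U_{r_k}}\cap Y)$. $\square$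

For an example, take $E=\mathbb R^\Gamma$ with $\Gamma$ uncountable and $L$ spanned by the coordinates. By Lemma 1 each Baire set depends on countably many coordinates. So the closed set $\{0\}$ is Borel but not Baire.

The topology of $C_p(K)$ is $\sigma(C(K),\mathrm{lin}\,\Delta_K)$. So $\mathrm{Ba}(C_p(K))$ is generated by $\Delta_K$, and $\mathrm{Ba}(C_w(K))$ is generated by $M(K)$. From now on a measure is called **measurable** if it is a $\mathrm{Ba}(C_p(K))$-measurable function on $C(K)$. Since $M(K)=\mathrm{lin}\,P(K)$,
$$\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))\iff\text{every }\mu\in P(K)\text{ is measurable.}\tag{1}$$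

*Proof of Theorem 1.* The measurable elements of $M(K)$ form a linear space containing $\Delta_K$. It is closed under limits of $w^*$-convergent sequences, since these are pointwise limits of sequences of measurable functions on $C(K)$. So it contains $Seq(\mathrm{co}\Delta_K)$. If the latter is $P(K)$, apply (1). $\square$

## 4. The converse for weight below $\mathfrak p$

Suppose now that all $\mu\in P(K)$ are measurable. We would like to produce sequences. Measurability at once gives a countable set.

**Lemma 2.** Let $K$ be compact and let $\mu\in P(K)$ be measurable. Then there is a countable $S\subseteq K$ such that $f|_S=g|_S$ implies $\mu(f)=\mu(g)$ for $f,g\in C(K)$. Moreover $\mathrm{supp}\,\mu\subseteq\overline S$ for this $S$.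

*Proof.* Each member of a $\sigma$-algebra generated by a family belongs to the $\sigma$-algebra generated by a countable subfamily, because the union of the latter $\sigma$-algebras is itself a $\sigma$-algebra. So there is one countable $S\subseteq K$ such that all the sets $\{f:\mu(f)<r\}$, $r\in\mathbb Q$, are in the $\sigma$-algebra generated by $\Delta_S$. If $f|_S=g|_S$, then the sets $H\subseteq C(K)$ containing both or neither of $f,g$ form a $\sigma$-algebra making each $\delta_s$, $s\in S$, measurable. Hence $\mu(f)<r\iff\mu(g)<r$ for all rational $r$, and $\mu(f)=\mu(g)$.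

If some $p\in\mathrm{supp}\,\mu$ is outside $\overline S$, Urysohn's lemma gives $f\ge0$ in $C(K)$ vanishing on $\overline S$ with $f(p)=1$. Then $\mu(f)>0=\mu(0)$ while $f|_S=0|_S$, a contradiction. $\square$

For instance, let $\kappa>\mathfrak c$ and let $\mu$ be the fair coin measure on $2^\kappa$. Its support is all of $2^\kappa$. No countable $S$ is dense, for otherwise $\gamma\mapsto\{s\in S:s_\gamma=1\}$ would be injective from $\kappa$ to the power set of $S$: for $\gamma\ne\gamma'$ the open set $\{z_\gamma=1,z_{\gamma'}=0\}$ meets $S$. So (c) fails for $2^\kappa$, hence (b) fails by Lemma 2 and (1), and (a) fails by Theorem 1.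

Next, if $\mathrm{supp}\,\mu\subseteq\overline S$ then $\mu$ is in the $w^*$-closure of $\mathrm{co}\Delta_S$. Otherwise Hahn–Banach (the dual of $(M(K),w^*)$ is $C(K)$) gives $f\in C(K)$ and $c\in\mathbb R$ with $f\le c$ on $S$ and $\mu(f)>c$. But then $f\le c$ on $\overline S$ and $\mu(f)\le c$. So $\mu$ is in the closure of a countable set, and the remaining task is to find a sequence converging to it. The relevant cardinal is the following.

**Definition.** An infinite set $M\subseteq\omega$ is a *pseudo-intersection* of a family $\mathcal A$ of subsets of $\omega$ if $M\setminus\sigma$ is finite for all $\sigma\in\mathcal A$. The cardinal $\mathfrak p$ is the least size of a family of subsets of $\omega$, all of whose finite intersections are infinite, that has no pseudo-intersection.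

Example: for the sets of multiples of $j$, $j\ge1$, the set $\{n!:n\ge1\}$ is a pseudo-intersection. A countable family $\sigma_0,\sigma_1,\dots$ with infinite finite intersections always has one: choose $n_0<n_1<\cdots$ with $n_j\in\sigma_0\cap\dots\cap\sigma_j$. So $\mathfrak p\ge\omega_1$. Also $\mathfrak p\le\mathfrak c$. Indeed a nonprincipal ultrafilter has no pseudo-intersection: if $M=M_1\sqcup M_2$ with both parts infinite, one of $M_1$, $\omega\setminus M_1$ is in the ultrafilter, and $M$ is not almost contained in it. In particular CH gives $\mathfrak p=\mathfrak c$; that MA gives it too is a textbook fact.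

*Proof of the equivalence of (a)–(d) in Theorem 3.* (a)⇒(b) is Theorem 1. (b)⇒(c) is (1) with Lemma 2, for any $K$. (d)⇒(a) is immediate.

(c)⇒(d). Let $w(K)<\mathfrak p$ and $\mathrm{supp}\,\mu\subseteq\overline S$ with $S$ countable. Let $A$ be the countable set of convex combinations of elements of $\Delta_S$ with rational coefficients. It is norm dense in $\mathrm{co}\Delta_S$, so $\mu\in\overline A$. If $\mu\in A$, use a constant sequence. Otherwise every neighborhood of $\mu$ contains infinitely many elements of $A$; write $A=\{a_n:n\in\omega\}$ without repetition.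

*A small neighborhood base.* Let $\kappa=\max(w(K),\omega)<\mathfrak p$. Fix a base of $K$ of size $w(K)$, and for any two basic sets with disjoint closures choose a continuous function which is $0$ on one closure and $1$ on the other. These functions separate points, since distinct points of $K$ have basic neighborhoods with disjoint closures. By Stone–Weierstrass the polynomials in them with rational coefficients are norm dense in $C(K)$; there are at most $\kappa$ of them. As $P(K)$ is bounded, the sets $\{\mu'\in P(K):|\mu'(h)-\mu(h)|<1/j\}$, with $h$ in this dense set and $j\ge1$, have finite intersections forming a neighborhood base $\mathcal W$ of $\mu$ in $P(K)$, with $|\mathcal W|\le\kappa$, closed under finite intersections.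

*The sequence.* The sets $\{n:a_n\in W\}$, $W\in\mathcal W$, are infinite and closed under finite intersections, and there are fewer than $\mathfrak p$ of them. Let $M$ be a pseudo-intersection. For each $W\in\mathcal W$, all but finitely many $n\in M$ satisfy $a_n\in W$. So $(a_n)_{n\in M}$ converges to $\mu$. $\square$

This is the argument one would like to run for all $K$, and it stops at exactly one place. Without the bound on the weight, the filter generated by the sets $\{n:a_n\in W\}$ may have no pseudo-intersection, and then no subsequence of $(a_n)$ converges to $\mu$. To find a counterexample we ask which filters on $\omega$ preserve measurability, even when they have no pseudo-intersection.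

## 5. Limits along Borel filters

Subsets of $\omega$ are identified with points of the Cantor space $2^\omega$, so a filter on $\omega$ can be a Borel set. The next lemma is the reason why measurability can outrun sequential closure.

**Lemma 3.** Let $\mathfrak G$ be a proper filter on $\omega$ that is a Borel subset of $2^\omega$. Let $\nu_n$ $(n\in\omega)$ and $\nu$ be in $M(K)$, with all $\nu_n$ measurable, and suppose $\{n:|\nu_n(f)-\nu(f)|<\varepsilon\}\in\mathfrak G$ for all $f\in C(K)$ and $\varepsilon>0$. Then $\nu$ is measurable.

*Proof.* We express $\nu$ through membership in $\mathfrak G$: for $a\in\mathbb R$,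
$$\{f:\nu(f)\le a\}=\bigcap_{k\ge1}\Big\{f:\{n:\nu_n(f)<a+\tfrac1k\}\in\mathfrak G\Big\}.\tag{2}$$
If $\nu(f)\le a$, then $\{n:\nu_n(f)<a+\frac1k\}\supseteq\{n:|\nu_n(f)-\nu(f)|<\frac1k\}\in\mathfrak G$. Conversely, if $f$ is in the right side, then for each $k$ the sets $\{n:\nu_n(f)<a+\frac1k\}$ and $\{n:|\nu_n(f)-\nu(f)|<\frac1k\}$ are both in the proper filter $\mathfrak G$. So they share some $n$, and $\nu(f)<a+\frac2k$. Hence $\nu(f)\le a$.

The map $f\mapsto\{n:\nu_n(f)<a+\frac1k\}\in2^\omega$ is measurable, because each of its coordinates is. As $\mathfrak G$ is Borel, each set on the right of (2) is in $\mathrm{Ba}(C_p(K))$. $\square$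

Which Borel filter should we use? The filter of cofinite sets gives ordinary limits, so nothing is gained. Try the filter of sets of asymptotic density one. If $\nu_n\to\nu$ along it with $\|\nu_n\|\le1$, then for $f\in C(K)$ and $\varepsilon>0$
$$\Big|\frac1N\sum_{n<N}\nu_n(f)-\nu(f)\Big|\le\varepsilon+2\|f\|\cdot\frac{|\{n<N:|\nu_n(f)-\nu(f)|\ge\varepsilon\}|}{N},$$
and the last fraction tends to $0$. So $\frac1N\sum_{n<N}\nu_n\to\nu$ in $w^*$: averages, which $\mathrm{co}\Delta_K$ allows, turn the filter limit back into a sequential limit. We need a filter that no averaging can follow.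

**Definition.** Let $\mathbb T=\mathbb R/\mathbb Z$ with Lebesgue measure $m$, and let $\{q_n:n\in\omega\}$ be dense in $\mathbb T$, enumerated without repetition. Put
$$\mathfrak F=\{\sigma\subseteq\omega:\{q_n:n\notin\sigma\}\text{ is nowhere dense in }\mathbb T\}.$$

Subsets and finite unions of nowhere dense sets are nowhere dense, so $\mathfrak F$ is a filter. It is proper, because $\{q_n:n\in\omega\}$ is dense and so $\emptyset\notin\mathfrak F$. It contains all cofinite sets, because finite sets are nowhere dense. It is Borel: for a countable base $\mathcal V$ of nonempty open sets of $\mathbb T$,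
$$\sigma\in\mathfrak F\iff\forall U\in\mathcal V\ \exists V\in\mathcal V,\ V\subseteq U,\ \forall n\ (q_n\in V\Rightarrow n\in\sigma),$$
and for fixed $V$ the last condition defines a closed subset of $2^\omega$.

For an example, if $(q_{n_i})$ converges in $\mathbb T$, with $n_0<n_1<\cdots$, then $\omega\setminus\{n_i:i\in\omega\}\in\mathfrak F$. Every infinite $M\subseteq\omega$ contains such $\{n_i\}$, so $\mathfrak F$ has no pseudo-intersection. More is true: $\mathfrak F$ contains many sets that are small on average.

**Lemma 4.** For every $0<\varepsilon<1$ there are sets $\sigma_y\in\mathfrak F$ $(y\in\mathbb T)$ such that for each $n\in\omega$ the set $\{y\in\mathbb T:n\in\sigma_y\}$ is Borel and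
$$m\{y\in\mathbb T:n\in\sigma_y\}\le\varepsilon.\tag{3}$$

*Proof.* Around $q_n$ put an open arc of length $\varepsilon2^{-n-2}$. The union of these arcs is open, dense and of measure at most $\varepsilon/2$. So its complement $C$ is compact, nowhere dense, and $m(C)\ge1-\varepsilon$. Let $\sigma_y=\{n:q_n\notin C+y\}$. Then $\{q_n:n\notin\sigma_y\}\subseteq C+y$ is nowhere dense, that is, $\sigma_y\in\mathfrak F$. Moreover $n\in\sigma_y\iff q_n-y\notin C\iff y\notin q_n-C$. So $\{y:n\in\sigma_y\}=\mathbb T\setminus(q_n-C)$ has measure $1-m(C)\le\varepsilon$. $\square$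

Consequently, if $(p_n)$ are probability weights on $\omega$, then $\int\sum_{n\in\sigma_y}p_n\,dm(y)=\sum_np_n\,m\{y:n\in\sigma_y\}\le\varepsilon$, so $\sum_{n\in\sigma_y}p_n\le\varepsilon$ for some $y$. This contrasts with the density filter, where the uniform weights on $\{0,\dots,N-1\}$ give each member of the filter mass tending to $1$. The family $(\sigma_y)$ does not depend on the weights, and this lets Fatou's lemma carry the estimate through iterated limits in Section 9.

## 6. Probability measures on $2^\Gamma$ with $|\Gamma|\le\mathfrak c$

The approximating measures $\nu_n$ in Lemma 3 must be measurable. They will live on Cantor cubes with at most $\mathfrak c$ coordinates, where Dirac measures suffice.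

**Lemma 5.** If $|\Gamma|\le\mathfrak c$, every $\mu\in P(2^\Gamma)$ is the $w^*$-limit of a sequence from $\mathrm{co}\Delta_{2^\Gamma}$.

*Proof.* Let $\Omega=2^{\Gamma\times\omega}$ with its product $\sigma$-algebra and fair coin measure $\mathbb P$. The plan is to sample $\mu$ from independent fair bits, to approximate the fair bits, and to combine.

**Step 1: realize $\mu$ as the law of a random point $Z:\Omega\to2^\Gamma$.** Well-order $\Gamma$. Put $u_\gamma(t)=\sum_it(\gamma,i)2^{-i-1}$; under $\mathbb P$ these are independent and uniform on $[0,1]$. Let $\mathcal B_\gamma$ be the product $\sigma$-algebra of $2^{\{\beta:\beta<\gamma\}}$ and $\mu_\gamma$ the image of $\mu$ on it. The measure $B\mapsto\mu\{z:z|_{<\gamma}\in B,\ z_\gamma=1\}$ on $\mathcal B_\gamma$ is at most $\mu_\gamma$. So by Radon–Nikodym there is a $\mathcal B_\gamma$-measurable $p_\gamma$ with values in $[0,1]$ such that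
$$\mu\{z:z|_{<\gamma}\in B,\ z_\gamma=1\}=\int_Bp_\gamma\,d\mu_\gamma\qquad(B\in\mathcal B_\gamma).$$
Define recursively $Z_\gamma(t)=1$ if $u_\gamma(t)<p_\gamma\big((Z_\beta(t))_{\beta<\gamma}\big)$ and $Z_\gamma(t)=0$ otherwise.

By induction, $Z_\gamma$ is measurable with respect to the coordinates $(\beta,i)$ with $\beta\le\gamma$. We claim by induction that $(Z_\beta)_{\beta<\gamma}$ has law $\mu_\gamma$. For the successor step, suppose this holds for $\gamma$. As $u_\gamma$ depends only on the coordinates $(\gamma,i)$, it is independent of $(Z_\beta)_{\beta<\gamma}$. Since a uniform variable is less than $p\in[0,1]$ with probability $p$, Fubini gives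
$$\mathbb P\big((Z_\beta)_{\beta<\gamma}\in B,\ Z_\gamma=1\big)=\int_Bp_\gamma\,d\mu_\gamma=\mu\{z:z|_{<\gamma}\in B,\ z_\gamma=1\}.$$
Subtracting from $\mathbb P((Z_\beta)_{\beta<\gamma}\in B)=\mu_\gamma(B)$ gives the same for $Z_\gamma=0$. So $(Z_\beta)_{\beta\le\gamma}$ has the same law as $z|_{\le\gamma}$ under $\mu$. At limits, a law on the product $\sigma$-algebra is determined by the finite-dimensional cylinders, and each of these involves only coordinates below some earlier index. The same reasoning at the end shows that $Z=(Z_\gamma)_{\gamma\in\Gamma}$ has law $\mu$ on the product $\sigma$-algebra of $2^\Gamma$.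

**Step 2: approximate $\mathbb P$ by finitely supported measures, exactly on each clopen set.** Here $|\Gamma|\le\mathfrak c$ is used. Fix an injection $\iota:\Gamma\times\omega\to2^\omega$. Write $2^k$ for the set of binary strings of length $k$. For $a:2^k\to\{0,1\}$ let $t_a\in\Omega$ be given by $t_a(\eta)=a(\iota(\eta)|k)$, and let $\tau_k$ be the average of $\delta_{t_a}$ over all such $a$. For a uniformly random $a$ the values $a(s)$, $s\in2^k$, are independent fair bits. If $\eta_1,\dots,\eta_m$ are distinct, then for all large $k$ the strings $\iota(\eta_l)|k$ are distinct, so the coordinates $\eta_1,\dots,\eta_m$ are independent fair bits under $\tau_k$. A clopen $C\subseteq\Omega$ depends on finitely many coordinates, so $\tau_k(C)=\mathbb P(C)$ for all large $k$. (When $\mu$ is the coin measure on $2^\Gamma$, this step, with $\Gamma$ in place of $\Gamma\times\omega$, already proves the lemma.)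

**Step 3: replace the measurable $Z_\gamma$ by clopen approximations, refined at a speed depending on $\gamma$.** The $Z_\gamma$ need not be continuous, so we cannot just push $\tau_k$ forward by $Z$. Clopen sets form an algebra generating the $\sigma$-algebra of $\Omega$, so for $\gamma\in\Gamma$ and $j\in\omega$ there is a clopen $C_{\gamma,j}\subseteq\Omega$ with $\mathbb P(C_{\gamma,j}\triangle\{Z_\gamma=1\})\le2^{-j}$. For $i\le j$ we get $\mathbb P(C_{\gamma,i}\triangle C_{\gamma,j})\le2^{-i}+2^{-j}\le2^{1-i}$. By Step 2 choose $k_0<k_1<\cdots$, depending on $\gamma$, such that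
$$\tau_k(C_{\gamma,i}\triangle C_{\gamma,j})=\mathbb P(C_{\gamma,i}\triangle C_{\gamma,j})\le2^{1-i}\qquad\text{for }k\ge k_j,\ i\le j.$$
Let $j_\gamma(k)=\max\{j:k_j\le k\}$, and $0$ if $k<k_0$. If $k\ge k_i$, then $j=j_\gamma(k)$ satisfies $j\ge i$ and $k\ge k_j$. So for each $i$
$$\tau_k(C_{\gamma,i}\triangle C_{\gamma,j_\gamma(k)})\le2^{1-i}\quad\text{for all large }k.$$
Define $\Phi_k:\Omega\to2^\Gamma$ by $\Phi_k(t)_\gamma=1_{C_{\gamma,j_\gamma(k)}}(t)$, and let $\mu_k=\Phi_k[\tau_k]\in\mathrm{co}\Delta_{2^\Gamma}$ be the image measure.

**Step 4: check convergence on cylinders.** Let $\gamma_1,\dots,\gamma_m\in\Gamma$, $A\subseteq\{0,1\}^m$ and $i\in\omega$. For all large $k$, the number $\mu_k\{z:(z_{\gamma_l})_l\in A\}=\tau_k\{(1_{C_{\gamma_l,j_{\gamma_l}(k)}})_l\in A\}$ differs by at most $m2^{1-i}$ from $\tau_k\{(1_{C_{\gamma_l,i}})_l\in A\}$. This equals $\mathbb P\{(1_{C_{\gamma_l,i}})_l\in A\}$ for large $k$ by Step 2. That number differs by at most $m2^{-i}$ from $\mathbb P\{(Z_{\gamma_l})_l\in A\}=\mu\{z:(z_{\gamma_l})_l\in A\}$. As $i$ is arbitrary, $\mu_k\to\mu$ on cylinders. Cylinder indicators span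 a norm-dense subspace of $C(2^\Gamma)$ by Stone–Weierstrass, and all $\mu_k$ have norm $1$. So $\mu_k\to\mu$ in $w^*$. $\square$

## 7. Two partial constructions and the compact space $K$

We want measures $\nu_n$ on Cantor cubes that converge along $\mathfrak F$, and along nothing sequential, to a measure on a limit layer.

**A limit layer that is too rich.** Take
$$K^1=\{(n,z)\in(\omega+1)\times2^{\mathfrak F}:\ z_\sigma=1\Rightarrow n=\omega\text{ or }n\in\sigma\},$$
with $\omega$ the limit point of $\omega+1$. Dirac measures at $(n,(1_{n\in\sigma})_\sigma)$ converge along $\mathfrak F$ to the one at $(\omega,(1)_\sigma)$. Nothing is gained, however. The space $K^1$ is a countable union of disjoint Cantor cubes with at most $\mathfrak c$ coordinates, one for each $n\in\omega+1$. By Lemma 5 each normalized restriction of $\mu\in P(K^1)$ to a cube is a sequential limit from $\mathrm{co}\Delta_{K^1}$. Convex combinations of finitely many of these are again such limits, and $\mu$ is a norm limit of a sequence of such combinations. So (a) holds. The limit layer has enough Dirac measures of its own.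

**A limit layer that is too poor.** Let $\mathcal F$ be the family of nonempty closed subsets of $2^\omega$, let $\theta$ be the fair coin measure on $2^\omega$, and take
$$K^2=\{(x,z)\in2^\omega\times2^{\mathcal F}:\ z_F=1\Rightarrow x\in F\}.$$
Let $e^2(x)=(x,(1_F(x))_F)\in K^2$ and $\lambda^2(f)=\int f\circ e^2\,d\theta$. The integrand is Borel when $f$ depends on $x$ and finitely many $z_F$. Such $f$ are uniformly dense in $C(K^2)$, so it is always Borel, and $\lambda^2\in P(K^2)$ with $\lambda^2(z_F)=\theta(F)$. Given a countable $S\subseteq K^2$, choose a closed $F$ with $\theta(F)>0$ that misses the countably many first coordinates of points of $S$. Then $z_F$ vanishes on $S$ while $\lambda^2(z_F)>0$. So Dirac measures of $K^2$ cannot reach $\lambda^2$ in any way, but by Lemma 2 $\lambda^2$ is not measurable either. Both (a) and (b) fail.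

We combine the two. The limit layer will be of the second kind. It will be approached through countably many cubes, at the nodes of the binary tree, whose access to the coordinates is gated by $\mathfrak F$ as in the first.

**The base $X$.** Let $X=2^{\le\omega}=2^{<\omega}\cup2^\omega$, where points of $2^{<\omega}$ are isolated and $x\in2^\omega$ has basic neighborhoods $\{y\in X:x|m\subseteq y\}$, $m\in\omega$. The map $d\mapsto d^\frown(2,2,\dots)$ on $2^{<\omega}$, together with the identity on $2^\omega$, embeds $X$ as a closed subset of $3^\omega$, so $X$ is compact metrizable. In the metric inherited from $3^\omega$, $x|n\to x$ uniformly in $x\in2^\omega$, since $x$ and the image of $x|n$ agree on the first $n$ coordinates. For $d\in2^{<\omega}$ let $|d|$ be its length and $[d]=\{x\in2^\omega:d\subseteq x\}$.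

**The sets $G_{F,\sigma}$.** Let $\Gamma=\mathcal F\times\mathfrak F$; then $|\Gamma|=\mathfrak c$, as $|\mathcal F|=\mathfrak c$ and $1\le|\mathfrak F|\le\mathfrak c$. For $(F,\sigma)\in\Gamma$ put
$$G_{F,\sigma}=F\cup\{d\in2^{<\omega}:\ |d|\in\sigma,\ [d]\cap F\ne\emptyset\}.$$
For example, if $F=\{x\}$, then $G_{F,\sigma}=\{x\}\cup\{x|n:n\in\sigma\}$. Clearly $G_{F,\sigma}\cap2^\omega=F$. The set $G_{F,\sigma}$ is closed in $X$: if $x\in2^\omega\setminus F$, there is $m$ with $[x|m]\cap F=\emptyset$, and the neighborhood $\{y:x|m\subseteq y\}$ of $x$ misses $G_{F,\sigma}$, because $d\supseteq x|m$ implies $[d]\subseteq[x|m]$. Points of $2^{<\omega}$ are isolated, so nothing needs checking there.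

**The space.** Define
$$K=\{(x,z)\in X\times2^\Gamma:\ z_\gamma=1\Rightarrow x\in G_\gamma\ \text{ for all }\gamma\in\Gamma\}.$$
Each condition defines a closed set $\{z_\gamma=0\}\cup\{x\in G_\gamma\}$, so $K$ is compact Hausdorff. As a subspace of $X\times2^\Gamma$ it has weight at most $\mathfrak c$. The clopen sets $\{z_\gamma=1\}$ are pairwise distinct: for $\gamma=(F,\sigma)$ and $x\in F$ the point $(x,1_{\{\gamma\}})$ is in $K$ and belongs to $\{z_\gamma=1\}$ but to no other of them. In a compact space of infinite weight $\kappa$ each clopen set is a finite union of members of a base of size $\kappa$, so there are at most $\kappa$ clopen sets. Hence $w(K)=\mathfrak c$.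

Write $K_0=K\cap(2^\omega\times2^\Gamma)$ for the limit layer and $K_d=K\cap(\{d\}\times2^\Gamma)$ for $d\in2^{<\omega}$. Each $K_d$ is clopen and homeomorphic to $2^{\Gamma_d}$, $\Gamma_d=\{\gamma:d\in G_\gamma\}$, and $K$ is the disjoint union of $K_0$ and the countably many $K_d$. We also write $z_\gamma$ for the continuous function $(x,z)\mapsto z_\gamma$ on $K$.

## 8. Every measure on $K$ is $\mathrm{Ba}(C_p(K))$-measurable

Here we prove $\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))$. By (1) it is enough that each $\mu\in P(K)$ is measurable.

**Step 1: reduce to measures on the limit layer.** We have $\mu=\mu|_{K_0}+\sum_d\mu|_{K_d}$, a norm-convergent countable sum. Since $K_d\cong2^{\Gamma_d}$ and $|\Gamma_d|\le\mathfrak c$, Lemma 5 shows that every nonnegative measure carried by $K_d$ is a multiple of a $w^*$-limit of a sequence from $\mathrm{co}\Delta_{K_d}\subseteq\mathrm{co}\Delta_K$ (convergence against functions in $C(K)$ follows by restricting them to $K_d$). So it is measurable. It remains to treat $\nu\in P(K)$ carried by $K_0$.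

**Step 2: push $\nu$ to level $n$ of the tree.** For $n\in\omega$ define $\rho_n:K_0\to K$ by
$$\rho_n(x,z)=(x|n,z'),\qquad z'_{F,\sigma}=\begin{cases}z_{F,\sigma}&\text{if }n\in\sigma,\\0&\text{if }n\notin\sigma.\end{cases}$$
The value is in $K$: if $z'_{F,\sigma}=1$, then $n\in\sigma$ and $z_{F,\sigma}=1$, so $x\in G_{F,\sigma}\cap2^\omega=F$, hence $x\in F\cap[x|n]$ and $x|n\in G_{F,\sigma}$. The map $\rho_n$ is continuous, since $x\mapsto x|n$ is locally constant on $2^\omega$ and each coordinate of $z'$ is a coordinate of $z$ or $0$. Let $\nu_n=\rho_n[\nu]$. It is carried by the finite union $\bigcup_{|d|=n}K_d$, so it is measurable by Step 1.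

**Step 3: $\nu_n\to\nu$ along $\mathfrak F$.** We claim that $\{n:|\nu_n(f)-\nu(f)|<\varepsilon\}\in\mathfrak F$ for all $f\in C(K)$ and $\varepsilon>0$.

The functions $f(x,z)=g(x,z|_T)$ with $T\subseteq\Gamma$ finite and $g\in C(X\times2^T)$ form a subalgebra of $C(K)$ which contains the constants and separates points, so they are norm dense. If $\|f-f'\|\le\varepsilon/3$, then $|\nu_n(f')-\nu(f')|<\varepsilon/3$ implies $|\nu_n(f)-\nu(f)|<\varepsilon$. So we may assume that $f$ itself is of this form. Let $\sigma_T=\bigcap_{(F,\sigma)\in T}\sigma\in\mathfrak F$ (with $\sigma_\emptyset=\omega$). If $n\in\sigma_T$, then $z'$ and $z$ agree on $T$, so $f(\rho_n(x,z))=g(x|n,z|_T)$. Since $g$ is uniformly continuous and $x|n\to x$ uniformly, this converges to $g(x,z|_T)=f(x,z)$ uniformly on $K_0$ as $n\to\infty$ within $\sigma_T$. So there is $n_0$ such that $|\nu_n(f)-\nu(f)|<\varepsilon$ for all $n\in\sigma_T$ with $n\ge n_0$. As $\mathfrak F$ contains the cofinite sets, $\sigma_T\setminus n_0\in\mathfrak F$, which proves the claim.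

**Step 4: conclude.** The filter $\mathfrak F$ is proper and Borel, and all $\nu_n$ are measurable. By Lemma 3, $\nu$ is measurable. Hence $\mathrm{Ba}(C_p(K))=\mathrm{Ba}(C_w(K))$.

## 9. A measure singular to all of $Seq(\mathrm{co}\Delta_K)$

**Step 1: define $\lambda$.** We spread the coin measure $\theta$ over the limit layer. For $x\in2^\omega$ let $e(x)=(x,(1_F(x))_{(F,\sigma)\in\Gamma})$. This is in $K_0$, since its coordinate $(F,\sigma)$ is $1$ only if $x\in F\subseteq G_{F,\sigma}$. For $f(x,z)=g(x,z|_T)$ as in Section 8 the function $f\circ e$ is Borel on $2^\omega$, and passing to uniform limits it is Borel for every $f\in C(K)$. So $\lambda(f)=\int f\circ e\,d\theta$ defines a positive functional with $\lambda(1)=1$, that is, $\lambda\in P(K)$, and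
$$\lambda(z_{F,\sigma})=\theta(F)\qquad\text{for all }(F,\sigma)\in\Gamma.\tag{4}$$

Let $\nu\in Seq(\mathrm{co}\Delta_K)$ and $0<\varepsilon<1$. Steps 2 to 4 produce $(F,\sigma)\in\Gamma$ with
$$\lambda(z_{F,\sigma})\ge1-\varepsilon,\qquad\nu(z_{F,\sigma})\le\varepsilon.\tag{5}$$

**Step 2: reduce to countably many Dirac measures.** The union of the sets $Seq(\mathrm{co}\Delta_S)$ over all countable $S\subseteq K$ contains $\mathrm{co}\Delta_K$. It is closed under limits of $w^*$-convergent sequences: if $\nu_k\in Seq(\mathrm{co}\Delta_{S_k})$ and $\nu_k\to\nu'$, then $\nu'\in Seq(\mathrm{co}\Delta_S)$ for $S=\bigcup_kS_k$. So $\nu\in Seq(\mathrm{co}\Delta_S)$ for some countable $S\subseteq K$, which we fix.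

**Step 3: choose $F$ against the points of $S$ in $K_0$, and a family of $\sigma$'s against the rest.** The set $N=\{x:(x,z)\in S\cap K_0\text{ for some }z\}$ is countable, so $\theta(N)=0$, and by regularity there is a closed $F\subseteq2^\omega\setminus N$ with $\theta(F)\ge1-\varepsilon>0$. In particular $F\in\mathcal F$. Let $(\sigma_y)_{y\in\mathbb T}$ be the family from Lemma 4 for this $\varepsilon$.

**Step 4: carry the averaged estimate through all sequential limits.** A single $\sigma_y$ may be bad for some members of $\mathrm{co}\Delta_S$, so we keep all $y$ in play. Let $\mathcal U$ be the set of all $\mu\in P(K)$ for which there is a Borel function $u:\mathbb T\to[0,1]$ with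
$$\mu(z_{F,\sigma_y})\le u(y)\ \text{ for all }y\in\mathbb T,\qquad\int u\,dm\le\varepsilon.$$

*Dirac measures on the limit layer.* Let $s=(x,z)\in S\cap K_0$. As $x\in N$, we have $x\notin F=G_{F,\sigma}\cap2^\omega$, so $z_{F,\sigma}(s)=0$ for all $\sigma\in\mathfrak F$. Take $u=0$ to see $\delta_s\in\mathcal U$.

*Dirac measures at the nodes.* Let $s\in S\cap K_d$ with $|d|=n$. If $z_{F,\sigma_y}(s)=1$, then $d\in G_{F,\sigma_y}$, so $n\in\sigma_y$. Let $u(y)=1$ if $n\in\sigma_y$ and $u(y)=0$ otherwise. By Lemma 4, $u$ is Borel, and $\int u\,dm\le\varepsilon$ by (3). So $\delta_s\in\mathcal U$.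

*Convexity.* If $u_i$ witnesses $\mu_i\in\mathcal U$, then $\sum c_iu_i$ witnesses $\sum c_i\mu_i\in\mathcal U$ for convex coefficients $c_i$.

*Sequential limits.* Let $\mu_k\in\mathcal U$ with witnesses $u_k$, and $\mu_k\to\mu$ in $w^*$. Then $\mu\in P(K)$. Each $z_{F,\sigma_y}$ is continuous on $K$, so for every $y$
$$\mu(z_{F,\sigma_y})=\lim_k\mu_k(z_{F,\sigma_y})\le\liminf_ku_k(y)=:u(y).$$
The function $u:\mathbb T\to[0,1]$ is Borel, and by Fatou's lemma $\int u\,dm\le\liminf_k\int u_k\,dm\le\varepsilon$. So $\mu\in\mathcal U$.

Hence $\mathrm{co}\Delta_S\subseteq\mathcal U$, and then $\nu\in Seq(\mathrm{co}\Delta_S)\subseteq\mathcal U$. If $u$ is a witness for $\nu$, then $\int u\,dm\le\varepsilon$ gives some $y$ with $u(y)\le\varepsilon$. Put $\sigma=\sigma_y$. Then $\nu(z_{F,\sigma})\le\varepsilon$, and $\lambda(z_{F,\sigma})=\theta(F)\ge1-\varepsilon$ by (4). This is (5).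

**Step 5: from (5) to singularity.** Apply (5) with $\varepsilon=2^{-k}$, $k\ge1$, to get clopen sets $V_k=\{z_{\gamma_k}=1\}$ with $\nu(V_k)\le2^{-k}$ and $\lambda(V_k)\ge1-2^{-k}$. Let $V=\bigcap_j\bigcup_{k\ge j}V_k$. For each $j$ we have $\nu(V)\le\sum_{k\ge j}2^{-k}=2^{1-j}$, so $\nu(V)=0$. Also $\lambda(\bigcup_{k\ge j}V_k)=1$ for each $j$, so $\lambda(V)=1$. Hence $\lambda\perp\nu$.

As $\nu\in Seq(\mathrm{co}\Delta_K)$ was arbitrary, $\lambda$ is mutually singular with every member of $Seq(\mathrm{co}\Delta_K)$, and so at norm distance exactly $2$ from each of them. In particular $\lambda\notin Seq(\mathrm{co}\Delta_K)$. Together with Section 8 and $w(K)=\mathfrak c$ this proves Theorem 2: the equivalence in the question fails in ZFC. $\square$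

## 10. Counterexamples of every weight $\kappa\ge\mathfrak c$

It remains to prove the second half of Theorem 3. Let $\kappa\ge\mathfrak c$, let $L=D\cup\{\infty\}$ be the one-point compactification of a discrete set $D$ of size $\kappa$, and let $K'=K\sqcup L$ with $K$ from Section 7. The space $L$ has weight $\kappa$: its $\kappa$ isolated points must all appear as singletons in any base, and the singletons of $D$ with the complements of finite subsets of $D$ form a base. So $w(K')=\max(\mathfrak c,\kappa)=\kappa$.

**Step 1: $\mathrm{Ba}(C_p(K'))=\mathrm{Ba}(C_w(K'))$.** A measure in $P(K')$ is the sum of its restrictions to $K$ and $L$. The restriction to $L$ is purely atomic, by the computation in Section 2, hence a norm limit of finite combinations of Dirac measures, hence measurable. For the other part, restriction $C_p(K')\to C_p(K)$ is continuous, hence measurable for the Baire $\sigma$-algebras. So each measure in $P(K)$, viewed on $K'$, is the composition of this map with a function that is $\mathrm{Ba}(C_p(K))$-measurable by Section 8, and is $\mathrm{Ba}(C_p(K'))$-measurable. By (1) applied to $K'$, the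 two $\sigma$-algebras coincide.

**Step 2: $Seq(\mathrm{co}\Delta_{K'})\ne P(K')$.** View $\lambda$ as a measure on $K'$ and extend each $z_\gamma$ by $0$ on $L$. It stays continuous because $K$ is clopen in $K'$, and (4) still holds. Let $\nu\in Seq(\mathrm{co}\Delta_{K'})$. As in Step 2 of Section 9, $\nu\in Seq(\mathrm{co}\Delta_S)$ for a countable $S\subseteq K'$. Choose $F$ for $S\cap K_0$ and $(\sigma_y)$ as before, and define $\mathcal U\subseteq P(K')$ by the same formula. The points of $S\cap K$ are treated as before. For $s\in S\cap L$ all $z_{F,\sigma_y}(s)$ are $0$, so $u=0$ witnesses $\delta_s\in\mathcal U$. Convexity and sequential limits are unchanged. So (5) holds for $\nu$, and Step 5 of Section 9 gives $\lambda\perp\nu$. Thus $\lambda\notin Seq(\mathrm{co}\Delta_{K'})$.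

So (b) holds and (a) fails for the space $K'$ of weight $\kappa$. Finally, let $\mathfrak p=\mathfrak c$. If $\kappa$ is infinite and $\kappa<\mathfrak c=\mathfrak p$, then (a) and (b) are equivalent for all compact spaces of weight $\kappa$ by Section 4. If $\kappa\ge\mathfrak c$, the equivalence fails for $K'$. This completes the proof of Theorem 3. $\square$
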